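\title{Hardy spaces of Dirichlet series along the real axis and the critical functional $\varphi_{1/p}$}

\begin{abstract}
Let $\mathcal H^p$ be the Hardy space of Dirichlet series and let $\varphi_\beta(s)=1+\sum_{n\ge2}(\log n)^{-\beta}n^{-1/2-s}$. We prove that for $0<p\le2$ the series $\varphi_{1/p}$ defines a bounded linear functional on $\mathcal H^p$ if and only if $p\le1$. The main tool is the inequality $\sum_{k\ge0}\sup_{e^{-k-1}\le\sigma\le e^{-k}}\sigma|f(\frac12+\sigma)|^p\le C\|f\|_{\mathcal H^p}^p$, valid with an absolute constant for all $0<p<\infty$. It is proved by localizing the point evaluations at well separated points $\frac12+\sigma$ to disjoint subsets of the torus. Together with matching test functions, it characterizes, for all $0<p,q<\infty$, the finite measures $\mu$ on $(0,1]$ for which $\int|f(\frac12+\sigma)|^q\,d\mu(\sigma)\le C\|f\|_{\mathcal H^p}^q$.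
\end{abstract}

\section{The problem and the results}\label{sec:intro}

For $0<p<\infty$, the Hardy space of Dirichlet series $\mathcal H^p$ is the completion of the set of Dirichlet polynomials $f(s)=\sum_{n=1}^Na_nn^{-s}$ in the norm (a quasi-norm when $p<1$) given by
\[
\|f\|_p^p=\lim_{T\to\infty}\frac1{2T}\int_{-T}^T|f(it)|^p\,dt .
\]
This mean value is an integral over a torus. Let $p_1<p_2<\cdots$ be the primes; the letter $p$ with an index is always a prime, and without an index always the exponent. Suppose that only $p_1,\dots,p_d$ divide the integers $n\le N$, and write $n=\prod_jp_j^{\kappa_j}$. The \emph{Bohr lift} of $f$ is the polynomial $\mathcal Bf(z)=\sum_na_nz_1^{\kappa_1}\cdots z_d^{\kappa_d}$ on $\mathbb C^d$, so that $f(s)=\mathcal Bf(p_1^{-s},\dots,p_d^{-s})$; every polynomial on $\mathbb C^d$ is the lift of a Dirichlet polynomial. With $m$ the normalized Haar measure on $\mathbb T^d$,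
\begin{equation}\label{eq:bohr}
\|f\|_p^p=\int_{\mathbb T^d}|\mathcal Bf|^p\,dm .
\end{equation}
Indeed, for every continuous $G$ on $\mathbb T^d$ the mean value of $t\mapsto G(p_1^{-it},\dots,p_d^{-it})$ equals $\int G\,dm$. For a character $G(z)=\prod_jz_j^{\alpha_j}$ with $\alpha\in\mathbb Z^d$ the function is $r^{-it}$ with $r=\prod_jp_j^{\alpha_j}$, and $r=1$ only if $\alpha=0$, by unique factorization; the general case follows because trigonometric polynomials are uniformly dense. The right side of \eqref{eq:bohr} does not change if $d$ is increased, and we shall increase $d$ freely. We write $\|g\|_p$ also for the $L^p(m)$ norm of a function $g$ on $\mathbb T^d$.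

The norm is taken on the line $\operatorname{Re}s=0$, but it controls the values of $f$ in the half-plane $\operatorname{Re}s>\frac12$. For $p=2$ we have $\|f\|_2^2=\sum|a_n|^2$, and the Cauchy--Schwarz inequality gives $|f(\frac12+\sigma)|^2\le\zeta(1+2\sigma)\|f\|_2^2$. We shall see in Section~\ref{sec:local} that for every $p$
\begin{equation}\label{eq:point}
|f(\tfrac12+\sigma)|^p\le\zeta(1+2\sigma)\,\|f\|_p^p\quad(\sigma>0),\qquad |a_1|\le\|f\|_p .
\end{equation}
Comparing $\sum n^{-s}$ with $\int_1^\infty x^{-s}\,dx$ gives $\frac1{s-1}\le\zeta(s)\le\frac s{s-1}$ for $s>1$, hence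
\begin{equation}\label{eq:zeta}
\frac1{2\sigma}\le\zeta(1+2\sigma)\le\frac3{2\sigma}\qquad(0<\sigma\le1).
\end{equation}
So $f(\frac12+\sigma)$ can be at most of the order $\sigma^{-1/p}\|f\|_p$ as $\sigma\to0$.

For $\beta>0$ let
\[
\varphi_\beta(s)=1+\sum_{n=2}^\infty\frac1{(\log n)^\beta}\,n^{-1/2-s}.
\]
We say that $\varphi_\beta$ \emph{defines a bounded linear functional on $\mathcal H^p$}, or briefly is bounded on $\mathcal H^p$, if
\[
\langle f,\varphi_\beta\rangle=a_1+\sum_{n\ge2}\frac{a_n}{\sqrt n\,(\log n)^\beta}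
\]
satisfies $|\langle f,\varphi_\beta\rangle|\le C\|f\|_p$ for all Dirichlet polynomials $f$, with $C$ independent of $f$. This functional is an average of $f$ along the real axis. For $n\ge2$ we have $\Gamma(\beta)(\log n)^{-\beta}=\int_0^\infty n^{-\sigma}\sigma^{\beta-1}\,d\sigma$; multiplying by $a_nn^{-1/2}$, summing, and splitting the integral at $\sigma=1$, we get
\begin{equation}\label{eq:gamma}
\begin{aligned}
\langle f,\varphi_\beta\rangle={}&\frac1{\Gamma(\beta)}\int_0^1f(\tfrac12+\sigma)\,\sigma^{\beta-1}\,d\sigma\\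
&+a_1\Bigl(1-\frac1{\beta\,\Gamma(\beta)}\Bigr)+\frac1{\Gamma(\beta)}\int_1^\infty\bigl(f(\tfrac12+\sigma)-a_1\bigr)\sigma^{\beta-1}\,d\sigma .
\end{aligned}
\end{equation}
The second line is bounded on every $\mathcal H^p$ (Section~\ref{sec:phi}), so everything depends on the first integral near $\sigma=0$. Inserting \eqref{eq:point} there gives the integrand $\sigma^{\beta-1-1/p}$, which is integrable exactly when $\beta>1/p$. It is known that for $0<p\le2$ the series $\varphi_\beta$ is bounded on $\mathcal H^p$ if $\beta>1/p$ and is not bounded if $\beta<1/p$. The question is what happens at $\beta=1/p$.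

One case can be read off at once. For $p=2$ the functional is bounded if and only if $\sum_{n\ge2}n^{-1}(\log n)^{-2\beta}<\infty$, and this series diverges at $\beta=\frac12$. To guess the answer in general, cut $(0,1]$ into the scales
\[
J_k=(e^{-k-1},e^{-k}],\qquad k\ge0,
\]
each of which has mass $1$ for the measure $d\sigma/\sigma$, and put $x_k=\sup_{\sigma\in J_k}\sigma^{1/p}|f(\frac12+\sigma)|$. At $\beta=1/p$ the first integral in \eqref{eq:gamma} is $\int_0^1\sigma^{1/p}f(\frac12+\sigma)\,d\sigma/\sigma$, which is at most $\sum_kx_k$ in modulus. The estimate \eqref{eq:point} says only that $(x_k)$ is bounded. Suppose now that the scales compete for the quantity $\|f\|_p^p$, so that $\sum_kx_k^p\le C\|f\|_p^p$, and that no other constraint exists. Then the functional is bounded exactly when $\ell^p\subset\ell^1$, that is, when $p\le1$. This is the answer conjectured in \cite{BBSS}, where the problem was posed, and it is correct.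

\begin{theorem}\label{thm:conj}
For $0<p\le2$, the series $\varphi_{1/p}$ defines a bounded linear functional on $\mathcal H^p$ if and only if $p\le1$.
\end{theorem}

The proof establishes both halves of the guess. The first half is the following inequality.

\begin{theorem}\label{thm:scales}
There is an absolute constant $C$ such that for all $0<p<\infty$ and all Dirichlet polynomials $f$,
\[
\sum_{k\ge0}\ \sup_{\sigma\in\overline{J_k}}\sigma\,|f(\tfrac12+\sigma)|^p\le C\|f\|_p^p,
\qquad\text{in particular}\qquad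
\int_0^1|f(\tfrac12+\sigma)|^p\,d\sigma\le C\|f\|_p^p .
\]
\end{theorem}

The second half is a family of test functions that have prescribed sizes on the scales and the expected norm. The two halves together decide every question of this kind about the segment $(\frac12,\frac32]$.

\begin{theorem}\label{thm:measure}
Let $0<p,q<\infty$, let $\mu$ be a finite positive Borel measure on $(0,1]$, and put $b_k=e^{kq/p}\mu(J_k)$. There is a constant $C$ such that
\begin{equation}\label{eq:embed}
\int_{(0,1]}|f(\tfrac12+\sigma)|^q\,d\mu(\sigma)\le C\|f\|_p^q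
\end{equation}
for all Dirichlet polynomials $f$ if and only if
\begin{itemize}
\item $\sup_kb_k<\infty$, when $q\ge p$;
\item $\sum_kb_k^{p/(p-q)}<\infty$, when $q<p$.
\end{itemize}
The linear functional $L_\mu(f)=\int_{(0,1]}f(\frac12+\sigma)\,d\mu(\sigma)$ is bounded on $\mathcal H^p$ if and only if this condition holds with $q=1$.
\end{theorem}

Summing a geometric series shows that $\sup_kb_k<\infty$ means $\mu((0,t])\le C't^{q/p}$ for $0<t\le1$. For $d\mu=\sigma^{q/p-1}d\sigma$ the sequence $b_k$ is a positive constant, so \eqref{eq:embed} holds for this measure exactly when $q\ge p$.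

\begin{corollary}\label{cor:beta}
Let $\beta>0$ and $0<p<\infty$. If $p\le1$, then $\varphi_\beta$ is bounded on $\mathcal H^p$ if and only if $\beta\ge1/p$. If $p>1$, then $\varphi_\beta$ is bounded on $\mathcal H^p$ if and only if $\beta>1/p$.
\end{corollary}

Theorem~\ref{thm:conj} is the case $\beta=1/p$, $p\le2$ of Corollary~\ref{cor:beta}.

Sections \ref{sec:local}--\ref{sec:disjoint} prove Theorem~\ref{thm:scales}. Summing \eqref{eq:point} over $N$ points costs a factor $N$, because each point is charged the integral of $|\mathcal Bf|^p$ over the whole torus. We charge each point only the integral over a set of its own and make these sets disjoint. Section~\ref{sec:test} constructs the test functions, and Sections \ref{sec:measure} and~\ref{sec:phi} deduce Theorem~\ref{thm:measure} and Corollary~\ref{cor:beta}.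

\section{Point evaluation localized to a set}\label{sec:local}

For $\sigma>0$ put $w(\sigma)=(p_j^{-1/2-\sigma})_{j\le d}$, so that $f(\frac12+\sigma)=\mathcal Bf(w(\sigma))$. We thus have to estimate polynomials at points $w\in[0,1)^d$. For such $w$ define, coordinate by coordinate,
\[
\Phi_w(\zeta)_j=\frac{\zeta_j+w_j}{1+w_j\zeta_j},\qquad
P_w(z)=\prod_{j\le d}\frac{1-w_j^2}{|1-w_jz_j|^2}.
\]
The map $\Phi_w$ is analytic near the closed polydisc, maps it to itself, and sends $0$ to $w$. It is a bijection of $\mathbb T^d$ with inverse $\zeta_j=(z_j-w_j)/(1-w_jz_j)$, and $|d\zeta_j/dz_j|=(1-w_j^2)/|1-w_jz_j|^2$. Hence for measurable $G\ge0$ on $\mathbb T^d$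
\begin{equation}\label{eq:change}
\int_{\mathbb T^d}G(\Phi_w(\zeta))\,dm(\zeta)=\int_{\mathbb T^d}G(z)P_w(z)\,dm(z).
\end{equation}
So $\Phi_w$ carries $m$ to the probability measure $P_w\,dm$; the density $P_w$ is the Poisson kernel at $w$.

We need one fact from one complex variable: if $u$ is analytic near the closed unit disc, then for every $0<p<\infty$
\begin{equation}\label{eq:submean}
|u(0)|^p\le\frac1{2\pi}\int_0^{2\pi}|u(e^{i\theta})|^p\,d\theta .
\end{equation}
(Jensen's formula gives $\log|u(0)|\le\frac1{2\pi}\int\log|u(e^{i\theta})|\,d\theta$; multiply by $p$ and use the convexity of the exponential.) In the polydisc, \eqref{eq:submean} can be applied on each disc $\lambda\mapsto\lambda\zeta$, $\zeta\in\mathbb T^d$, separately. The boundary circles of these discs are the orbits of the simultaneous rotation $\zeta\mapsto e^{i\theta}\zeta=(e^{i\theta}\zeta_1,\dots,e^{i\theta}\zeta_d)$, and we are free to use only some of them. Call $E\subset\mathbb T^d$ \emph{invariant} if $e^{i\theta}E=E$ for all real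 $\theta$.

\begin{lemma}\label{lem:local}
Let $w\in[0,1)^d$ and let $E\subset\mathbb T^d$ be measurable and invariant. Then for every polynomial $g$ on $\mathbb C^d$ and every $0<p<\infty$,
\[
m(E)\,|g(w)|^p\le\prod_{j\le d}(1-w_j^2)^{-1}\int_{\Phi_w(E)}|g|^p\,dm .
\]
\end{lemma}

\begin{proof}
Let $h(z)=g(z)\prod_j(1-w_jz_j)^{2/p}$, with the principal branch; $h$ is analytic near the closed polydisc, where $\operatorname{Re}(1-w_jz_j)>0$. For $\zeta\in\mathbb T^d$ the function $\lambda\mapsto h(\Phi_w(\lambda\zeta))$ is analytic near the closed unit disc and equals $h(w)$ at $\lambda=0$, so \eqref{eq:submean} gives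
\[
|h(w)|^p\le\frac1{2\pi}\int_0^{2\pi}|h(\Phi_w(e^{i\theta}\zeta))|^p\,d\theta .
\]
Integrate over $\zeta\in E$ and change the order of integration. For fixed $\theta$ the substitution $\zeta\mapsto e^{-i\theta}\zeta$ preserves both $m$ and $E$, so the inner integral does not depend on $\theta$, and by \eqref{eq:change}
\[
m(E)|h(w)|^p\le\int_E|h(\Phi_w(\zeta))|^p\,dm(\zeta)=\int_{\Phi_w(E)}|h|^pP_w\,dm .
\]
Now $|h(z)|^pP_w(z)=|g(z)|^p\prod_j(1-w_j^2)$ on $\mathbb T^d$ and $|h(w)|^p=|g(w)|^p\prod_j(1-w_j^2)^2$. Divide by $\prod_j(1-w_j^2)^2$.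
\end{proof}

The factor attached to $g$ serves to cancel the denominator of $P_w$. Without it one would have to bound $P_w$ by its maximum $\prod_j\frac{1+w_j}{1-w_j}$, which at $w=w(\sigma)$ with $\sigma\le\frac12$ tends to infinity with $d$, since $\sum_j1/p_j=\infty$.

For $E=\mathbb T^d$ the lemma reads
\begin{equation}\label{eq:pointpoly}
|g(w)|^p\le\prod_{j\le d}(1-w_j^2)^{-1}\,\|g\|_p^p .
\end{equation}
At $w=w(\sigma)$ the product is a partial Euler product, $\prod_{j\le d}(1-p_j^{-1-2\sigma})^{-1}\le\zeta(1+2\sigma)$, and at $w=0$ it is $1$ and $\mathcal Bf(0)=a_1$. This proves \eqref{eq:point}.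

\begin{remark}\label{rem:invariance}
Invariance cannot be dropped. Take $d=1$, $w=0$, the arc $E=\{\zeta:|1+\zeta|<1\}$ of measure $\frac13$, and $g(z)=(1+z)^N$. Then $g(0)=1$ while $\int_E|g|^p\,dm\to0$ as $N\to\infty$. For $d=1$ the only invariant sets are $\emptyset$ and $\mathbb T$, so the lemma says more than \eqref{eq:pointpoly} only in several variables.
\end{remark}

\section{A model: two points in a polydisc of high dimension}\label{sec:model}

Fix $0<\rho<1$ and consider the two points $0$ and $w=(\rho,\dots,\rho)$ in dimension $d$. By \eqref{eq:pointpoly}, each of $|g(0)|^p$ and $(1-\rho^2)^d|g(w)|^p$ is at most $\|g\|_p^p$, so their sum is at most $2\|g\|_p^p$. We claim that if $\delta=4/(\rho\sqrt d)<1$, then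
\begin{equation}\label{eq:model}
|g(0)|^p+(1-\rho^2)^d|g(w)|^p\le\frac1{1-\delta}\,\|g\|_p^p .
\end{equation}
When $\rho^2d$ is large the constant is close to $1$: the two points share the norm.

By Lemma~\ref{lem:local} it suffices to find invariant sets $E_1,E_2$ of measure at least $1-\delta$ such that $A_1=\Phi_0(E_1)=E_1$ and $A_2=\Phi_w(E_2)$ are disjoint; adding the two inequalities of the lemma then gives \eqref{eq:model}. By \eqref{eq:change}, $A_1$ must carry most of the measure $m$ and $A_2$ most of the measure $P_w\,dm$, so we need a statistic that tells these two measures apart. The linear form $\Lambda(z)=z_1+\dots+z_d$ does this. Its means under the two measures are $\Lambda(0)=0$ and $\Lambda(w)=\rho d$, while its fluctuations are those of a sum of $d$ independent terms, of the order $\sqrt d$.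

Put $S_\ell(\zeta)=\sum_j\zeta_j^\ell$ for $\ell\ge1$. The functions $\zeta_1^\ell,\dots,\zeta_d^\ell$ are orthonormal, so $\|S_\ell\|_1\le\|S_\ell\|_2=\sqrt d$, and $|S_\ell|$ is unchanged by simultaneous rotation because $S_\ell$ is homogeneous of degree $\ell$. Let $E_1=\{|S_1|<\rho d/2\}$. It is invariant, and Markov's inequality, $m(G\ge t)\le t^{-1}\int G\,dm$ for $G\ge0$, gives $m(E_1^c)\le2/(\rho\sqrt d)\le\delta$.

The obvious choice for $E_2$, the set where $|\Lambda(\Phi_w(\zeta))-\rho d|<\rho d/2$, has no reason to be invariant. We repair this by expanding in homogeneous parts. For $0\le v<1$ and $|\xi|=1$,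
\begin{equation}\label{eq:expand}
\frac{\xi+v}{1+v\xi}-v=\frac{(1-v^2)\xi}{1+v\xi}=(1-v^2)\sum_{\ell\ge1}(-v)^{\ell-1}\xi^\ell .
\end{equation}
Summing over the coordinates, we obtain
\[
|\Lambda(\Phi_w(\zeta))-\rho d|\le G(\zeta):=(1-\rho^2)\sum_{\ell\ge1}\rho^{\ell-1}|S_\ell(\zeta)| .
\]
The majorant $G$ is unchanged by simultaneous rotation, and it is still small on average: $\|G\|_1\le(1-\rho^2)(1-\rho)^{-1}\sqrt d\le2\sqrt d$. So $E_2=\{G<\rho d/2\}$ is invariant and $m(E_2^c)\le4/(\rho\sqrt d)=\delta$. Finally, $\Lambda$ maps $A_1$ into the open disc of radius $\rho d/2$ about $0$ and $A_2$ into the open disc of the same radius about $\rho d$. These discs are disjoint, hence so are $A_1$ and $A_2$, and \eqref{eq:model} is proved.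

The parameter $\rho^2d$ is the squared Euclidean distance between the two points. In the next section its role is taken by $\log(\sigma/\sigma')$.

\section{Disjoint sets for separated points}\label{sec:disjoint}

We use Mertens' theorem in the following form: there is an absolute constant $C_0$ such that
\begin{equation}\label{eq:mertens}
\Bigl|\sum_{a<\log p_j\le b}\frac1{p_j}-\log\frac ba\Bigr|\le C_0\qquad(1\le a\le b).
\end{equation}
(This is $\bigl|\sum_{x<p_j\le y}1/p_j-\log\frac{\log y}{\log x}\bigr|\le C_0$ for $y\ge x\ge2$, with $x=e^a$, $y=e^b$.) The factor $p_j^{-\sigma}=e^{-\sigma\log p_j}$ acts as a cutoff at $\log p_j=1/\sigma$: below it $w_j(\sigma)$ is comparable to $p_j^{-1/2}$, beyond it $w_j(\sigma)$ decays rapidly. So for $\sigma'<\sigma$ the points $w(\sigma)$ and $w(\sigma')$ look like the two points of the model on the block of primes $1/\sigma<\log p_j\le1/\sigma'$. There $w(\sigma)$ is nearly $0$ and $w(\sigma')$ is comparable to the vector $(p_j^{-1/2})$, whose squared length is $D=\log(\sigma/\sigma')$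 up to $C_0$. The form $\Lambda(z)=\sum p_j^{-1/2}z_j$ over the block points in the direction of the difference; it separates the points by a multiple of $D$ and fluctuates by $\sqrt D$.

One new difficulty appears. Each point must be separated from all the others at once, so the exceptional measures have to be summable over the other points. For points in geometric progression $D$ grows linearly with the difference of the indices. First and second moments give exceptional measures $D^{-1/2}$ and $D^{-1}$, which are not summable; the fourth moment gives $D^{-2}$.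

\begin{lemma}\label{lem:disjoint}
There is an absolute constant $L\ge1$ with the following property. Let $1\ge\sigma_1>\dots>\sigma_N>0$ satisfy $\sigma_s\le e^{-L(s-r)}\sigma_r$ for $r<s$, and let $d$ be so large that all primes up to $e^{1/\sigma_N}$ are among $p_1,\dots,p_d$. Then there are measurable invariant sets $E_1,\dots,E_N\subset\mathbb T^d$ with $m(E_r)\ge\frac12$ such that the sets $A_r=\Phi_{w(\sigma_r)}(E_r)$ are pairwise disjoint.
\end{lemma}

\begin{proof}
For $r<s$ put $D_{rs}=D_{sr}=\log(\sigma_r/\sigma_s)\ge L|r-s|$,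
\[
I_{rs}=I_{sr}=\{j:1/\sigma_r<\log p_j\le1/\sigma_s\},\qquad
\Lambda_{rs}(z)=\Lambda_{sr}(z)=\sum_{j\in I_{rs}}p_j^{-1/2}z_j .
\]
The hypothesis on $d$ ensures $I_{rs}\subset\{1,\dots,d\}$, and $\sigma_r\le1$ allows us to apply \eqref{eq:mertens} with any $a\ge1/\sigma_r$.

\emph{Separation of the centers.} Let $r<s$ and $D=D_{rs}$. On the range $e^i/\sigma_r<\log p_j\le e^{i+1}/\sigma_r$ we have $p_j^{-\sigma_r}\le e^{-e^i}$ and $\sum1/p_j\le1+C_0$. These ranges, $i\ge0$, cover $I_{rs}$, so
\[
\Lambda_{rs}(w(\sigma_r))=\sum_{j\in I_{rs}}p_j^{-1-\sigma_r}\le(1+C_0)\sum_{i\ge0}e^{-e^i}=:C_1 .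
\]
On $I_{rs}$ we have $p_j^{-\sigma_s}\ge e^{-1}$, so $\Lambda_{rs}(w(\sigma_s))\ge e^{-1}(D-C_0)$. Since $e^{-1}>\frac14$, we may require $(e^{-1}-\frac14)L>e^{-1}C_0+C_1$, and then, as $D\ge L$,
\begin{equation}\label{eq:centers}
\Lambda_{rs}(w(\sigma_s))-\Lambda_{rs}(w(\sigma_r))>D_{rs}/4\qquad(r<s).
\end{equation}

\emph{The sets.} Fix an ordered pair $r\ne s$ and write $w=w(\sigma_r)$, $I=I_{rs}$, $D=D_{rs}$. By \eqref{eq:expand},
\[
\Lambda_{rs}(\Phi_w(\zeta))-\Lambda_{rs}(w)=\sum_{\ell\ge1}Y_\ell(\zeta),\qquad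
Y_\ell(\zeta)=\sum_{j\in I}p_j^{-1/2}(1-w_j^2)(-w_j)^{\ell-1}\zeta_j^\ell .
\]
Since $w_j\le p_j^{-1/2}$, the coefficient of $\zeta_j^\ell$ is at most $p_j^{-\ell/2}$ in modulus. Hence $G_{rs}=\sum_{\ell\ge1}|Y_\ell|$ converges uniformly and is continuous, and it is unchanged by simultaneous rotation because $Y_\ell$ is homogeneous of degree $\ell$. The sets
\[
E_{rs}=\{\zeta\in\mathbb T^d:G_{rs}(\zeta)<D_{rs}/8\},\qquad E_r=\bigcap_{s\ne r}E_{rs}
\]
are therefore open and invariant. Note that $E_{rs}$ and $E_{sr}$ are built from the same linear form but from different centers.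

\emph{Disjointness.} If $z\in A_r$, then $z=\Phi_{w(\sigma_r)}(\zeta)$ with $\zeta\in E_{rs}$, so $|\Lambda_{rs}(z)-\Lambda_{rs}(w(\sigma_r))|\le G_{rs}(\zeta)<D_{rs}/8$. Exchanging $r$ and $s$, a point $z\in A_s$ satisfies $|\Lambda_{rs}(z)-\Lambda_{rs}(w(\sigma_s))|<D_{rs}/8$. A point in both sets would bring the two centers within $D_{rs}/4$ of each other, against \eqref{eq:centers}.

\emph{Measure.} The monomials $\zeta_j\zeta_{j'}$, $j\le j'$, are orthonormal, so expanding the square of $\sum_j\alpha_j\zeta_j$ gives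
\[
\int_{\mathbb T^d}\Bigl|\sum_j\alpha_j\zeta_j\Bigr|^4dm=\sum_j|\alpha_j|^4+4\sum_{j<j'}|\alpha_j|^2|\alpha_{j'}|^2\le2\Bigl(\sum_j|\alpha_j|^2\Bigr)^2 .
\]
The map $(\zeta_j)\mapsto(\zeta_j^\ell)$ preserves $m$, so the same bound holds with $\zeta_j^\ell$ in place of $\zeta_j$, and $\|Y_\ell\|_4\le2^{1/4}\bigl(\sum_{j\in I}p_j^{-\ell}\bigr)^{1/2}$. For $\ell=1$ the sum is at most $D+C_0$ by \eqref{eq:mertens}. For $\ell\ge2$ it is at most $2^{-\ell}+\int_2^\infty x^{-\ell}\,dx\le3\cdot2^{-\ell}$, and $\sum_{\ell\ge2}\sqrt3\,2^{-\ell/2}=\sqrt3/(2-\sqrt2)<3$. By Minkowski's inequality and $D\ge1$,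
\[
\|G_{rs}\|_4\le2^{1/4}\bigl(\sqrt{D+C_0}+3\bigr)\le2^{1/4}\bigl(\sqrt{1+C_0}+3\bigr)\sqrt D .
\]
Markov's inequality applied to $G_{rs}^4$ gives
\[
m(E_{rs}^c)\le\Bigl(\frac8D\Bigr)^4\|G_{rs}\|_4^4\le\frac{C_2}{D^2}\le\frac{C_2}{L^2|r-s|^2},\qquad C_2=2\cdot8^4\bigl(\sqrt{1+C_0}+3\bigr)^4 .
\]
Summing over $s\ne r$, we get $m(E_r^c)\le2\zeta(2)C_2/L^2=\pi^2C_2/(3L^2)$, which is at most $\frac12$ if we also require $L^2\ge2\pi^2C_2/3$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:scales}]
Let $\sigma_1>\dots>\sigma_N$ be as in Lemma~\ref{lem:disjoint}, and take $d$ large enough for that lemma and for $f$. Apply Lemma~\ref{lem:local} to $g=\mathcal Bf$, $w=w(\sigma_r)$, $E=E_r$. Since $m(E_r)\ge\frac12$ and $\prod_j(1-w_j(\sigma_r)^2)^{-1}\le\zeta(1+2\sigma_r)\le3/(2\sigma_r)$ by \eqref{eq:zeta},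
\[
\sigma_r|f(\tfrac12+\sigma_r)|^p\le3\int_{A_r}|\mathcal Bf|^p\,dm .
\]
The sets $A_r$ are disjoint, so
\begin{equation}\label{eq:discrete}
\sum_{r=1}^N\sigma_r|f(\tfrac12+\sigma_r)|^p\le3\|f\|_p^p .
\end{equation}
Some separation is needed here: for $f=1$ and $N$ points in $[\frac12,1]$ the left side is at least $N/2$.

Let $\tau_k\in\overline{J_k}=[e^{-k-1},e^{-k}]$ be a point where $\sigma|f(\frac12+\sigma)|^p$ attains its maximum on $\overline{J_k}$. Neighboring points $\tau_k$ may be close, so we split them into residue classes modulo $M=\lceil L\rceil+1$. For integers $t\ge1$,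
\[
\tau_{k+tM}/\tau_k\le e^{-(tM-1)}\le e^{-Lt},
\]
because $tM-1\ge tL+t-1\ge tL$. If $k_1<\dots<k_N$ lie in one class, then $k_s-k_r=tM$ with $t\ge s-r$, so the points $\sigma_r=\tau_{k_r}$ satisfy the hypothesis of Lemma~\ref{lem:disjoint}. By \eqref{eq:discrete} each class contributes at most $3\|f\|_p^p$, and the first inequality holds with $C=3M$. The sets $E_r$, and hence $L$, do not depend on $p$ or $f$. For the second inequality,
\[
\int_{J_k}|f(\tfrac12+\sigma)|^p\,d\sigma\le\sup_{\sigma\in J_k}\sigma|f(\tfrac12+\sigma)|^p\int_{J_k}\frac{d\sigma}\sigma,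
\]
and the last integral equals $1$.
\end{proof}

\section{Test functions}\label{sec:test}

To show that Theorem~\ref{thm:scales} is the only constraint, we need functions of size $c_k\sigma^{-1/p}$ on $J_k$, for arbitrary $c_k\ge0$, with $p$th power of the norm at most a multiple of $\sum c_k^p$. The building blocks are the functions that give equality in \eqref{eq:pointpoly}. From now on $\sigma_k=e^{-k}$, the right endpoint of $J_k$. For given $p$ and $d$ let
\[
F_k(z)=\prod_{j\le d}\frac{(1-w_j(\sigma_k)^2)^{1/p}}{(1-w_j(\sigma_k)z_j)^{2/p}},\qquad P_k=P_{w(\sigma_k)} .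
\]
On $\mathbb T^d$ we have $|F_k|^p=P_k$, so $\|F_k\|_p=1$ by \eqref{eq:change}. Since $w_j(\sigma_k)<2^{-1/2}$, the function $F_k$ is analytic in the polydisc of radius $\sqrt2$. It is positive on $[0,1]^d$.

\begin{lemma}\label{lem:lower}
Given $K\ge0$, for all large $d$ we have $F_k(w(\sigma))\ge4^{-1/p}e^{k/p}$ whenever $0\le k\le K$ and $\sigma\in J_k$.
\end{lemma}

\begin{proof}
For $\sigma\le\sigma_k$ we have $w_j(\sigma_k)w_j(\sigma)=p_j^{-1-\sigma_k-\sigma}\ge p_j^{-1-2\sigma_k}$, hence
\[
F_k(w(\sigma))^p=\prod_{j\le d}\frac{1-p_j^{-1-2\sigma_k}}{(1-p_j^{-1-\sigma_k-\sigma})^2}\ge\prod_{j\le d}(1-p_j^{-1-2\sigma_k})^{-1}.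
\]
As $d\to\infty$ the last product tends to $\zeta(1+2\sigma_k)\ge e^k/2$, by \eqref{eq:zeta}. It therefore exceeds $e^k/4$ for all large $d$, simultaneously for the finitely many $k\le K$.
\end{proof}

It remains to bound the norm of $\sum c_kF_k$. The case $p=2$ shows what to expect. Expanding each factor of $F_k$ in a geometric series and letting $d\to\infty$, we find, with $\zeta(1+t)\le3/t$ for $0<t\le2$,
\[
\int_{\mathbb T^d}F_k\overline{F_l}\,dm\ \longrightarrow\ \frac{\zeta(1+\sigma_k+\sigma_l)}{\sqrt{\zeta(1+2\sigma_k)\zeta(1+2\sigma_l)}}\le\frac{6\sqrt{\sigma_k\sigma_l}}{\sigma_k+\sigma_l}\le6e^{-|k-l|/2}.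
\]
So the $F_k$ are almost orthogonal. For general $p>1$ there is no inner product, but we can afford to discard all phases: Lemma~\ref{lem:disjoint} indicates that the densities $P_k=|F_k|^p$ of distant scales live on essentially disjoint sets. The quantitative form that we need concerns integrals $\int\prod_{l=1}^\nu P_{k_l}^{1/\nu}\,dm$. H\"older's inequality bounds them by $1$; they factor over the primes, which lets us prove exponential decay.

\begin{lemma}\label{lem:overlap}
Let $\nu\ge2$ and $0\le k_1,\dots,k_\nu\le K$ be integers, $a=\min_lk_l$, $b=\max_lk_l$, and suppose that all primes up to $e^{1/\sigma_K}$ are among $p_1,\dots,p_d$. Then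
\[
\int_{\mathbb T^d}\prod_{l=1}^\nu P_{k_l}^{1/\nu}\,dm\le C_3\,e^{-\gamma(b-a)},\qquad \gamma=\frac{0.16}{\nu^2},\quad C_3=4e^{2+C_0}.
\]
\end{lemma}

\begin{proof}
The integrand is a product of functions of the single variables $z_j$, so the integral is a product of $d$ factors. Fix $j$ and put $u_l=p_j^{-1/2-\sigma_{k_l}}$. The $j$th factor is
\[
\prod_l(1-u_l^2)^{1/\nu}\cdot\|h\|_{L^2(\mathbb T)}^2,\qquad h(\xi)=\prod_{l=1}^\nu(1-u_l\xi)^{-1/\nu}=\sum_{n\ge0}h_n\xi^n .
\]
Here $h_0=1$ and $h_1=\frac1\nu\sum_lu_l$. The binomial series of $(1-x)^{-1/\nu}$ has positive coefficients, so each $h_n$ is a polynomial in $u_1,\dots,u_\nu$ with nonnegative coefficients. It increases if every $u_l$ is replaced by the larger number $p_j^{-1/2}$, and then $h$ becomes $(1-p_j^{-1/2}\xi)^{-1}$. Thus $0\le h_n\le p_j^{-n/2}$ and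
\[
\|h\|_{L^2(\mathbb T)}^2=\sum_nh_n^2\le1+h_1^2+\sum_{n\ge2}p_j^{-n}\le1+h_1^2+2p_j^{-2}.
\]
Using $1+x\le e^x$ for this expression and for each $1-u_l^2$, we bound the $j$th factor by $\exp(-V_j+2p_j^{-2})$, where $V_j$ is the variance of the numbers $u_l$:
\[
V_j=\frac1\nu\sum_lu_l^2-\Bigl(\frac1\nu\sum_lu_l\Bigr)^2=\frac1{2\nu^2}\sum_{l,l'}(u_l-u_{l'})^2\ge\frac{(p_j^{-\sigma_b}-p_j^{-\sigma_a})^2}{\nu^2p_j}.
\]
The last step keeps only the two ordered pairs formed by an index $l$ with $k_l=a$ and an index $l'$ with $k_{l'}=b$; if $a=b$ it says $V_j\ge0$.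

The gain comes again from a block of primes. If $2/\sigma_a<\log p_j\le1/(2\sigma_b)$, then $p_j^{-\sigma_b}-p_j^{-\sigma_a}\ge e^{-1/2}-e^{-2}>0.4$, so $V_j\ge\gamma/p_j$. All these primes are among $p_1,\dots,p_d$, since $1/(2\sigma_b)\le1/\sigma_K$. The sum of their reciprocals is at least $(b-a)-\log4-C_0$: by \eqref{eq:mertens} if $2/\sigma_a\le1/(2\sigma_b)$, and otherwise because $b-a<\log4$ makes the bound negative. For the remaining primes use $V_j\ge0$. Since $\sum_jp_j^{-2}\le\zeta(2)-1<1$ and $\gamma<1$, the product of all factors is at most $\exp\bigl(-\gamma(b-a)+\log4+C_0+2\bigr)$.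
\end{proof}

\begin{lemma}\label{lem:upper}
For each $0<p<\infty$ there is a constant $C_p$ such that for all $K\ge0$, all $c_0,\dots,c_K\ge0$, and all $d$ such that every prime up to $e^{1/\sigma_K}$ is among $p_1,\dots,p_d$,
\[
\int_{\mathbb T^d}\Bigl|\sum_{k\le K}c_kF_k\Bigr|^p\,dm\le C_p\sum_{k\le K}c_k^p .
\]
\end{lemma}

\begin{proof}
We use the inequality $(\sum y_k)^\alpha\le\sum y_k^\alpha$ for $y_k\ge0$ and $0<\alpha\le1$. If $p\le1$, it gives $|\sum c_kF_k|^p\le\sum c_k^pP_k$, and the lemma holds with $C_p=1$.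

Let $p>1$. A $p$th power cannot be multiplied out, so we pass to the integer $\nu=\lceil p\rceil\ge2$ and use the inequality with $\alpha=p/\nu\le1$:
\[
\Bigl|\sum_kc_kF_k\Bigr|^p\le\Bigl(\sum_kc_kP_k^{1/p}\Bigr)^{\frac p\nu\cdot\nu}\le\Bigl(\sum_kc_k^{p/\nu}P_k^{1/\nu}\Bigr)^\nu=\sum_{k_1,\dots,k_\nu}\ \prod_lc_{k_l}^{p/\nu}\prod_lP_{k_l}^{1/\nu}.
\]
Integrate, apply Lemma~\ref{lem:overlap}, and use $\prod_lc_{k_l}^{p/\nu}\le\frac1\nu\sum_lc_{k_l}^p$, the inequality between geometric and arithmetic means. The weight $e^{-\gamma(\max k_l-\min k_l)}$ is symmetric in $k_1,\dots,k_\nu$, so the $\nu$ terms of the mean contribute equally, and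
\[
\int_{\mathbb T^d}\Bigl|\sum_kc_kF_k\Bigr|^p\,dm\le C_3\sum_{k_1}c_{k_1}^p\sum_{k_2,\dots,k_\nu}e^{-\gamma(\max_lk_l-\min_lk_l)} .
\]
Each $|k_l-k_1|$ is at most $\max_lk_l-\min_lk_l$, hence so is their average $\frac1{\nu-1}\sum_{l\ge2}|k_l-k_1|$. With this replacement the inner sum factors, and it is at most $\bigl(\sum_{t\in\mathbb Z}e^{-\gamma|t|/(\nu-1)}\bigr)^{\nu-1}$, a finite number depending only on $p$.
\end{proof}

For $p>1$ the condition on $d$ is needed. If $d$ is fixed, then $F_k$ converges uniformly on $\mathbb T^d$, as $k\to\infty$, to a function of norm $1$, so for $c_k=1$ the left side grows like $K^p$ and the right side like $K$.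

\section{Measures on the segment}\label{sec:measure}

\begin{proof}[Proof of Theorem~\ref{thm:measure}]
\emph{Sufficiency.} Let $x_k=\sup_{\sigma\in J_k}\sigma^{1/p}|f(\frac12+\sigma)|$. By Theorem~\ref{thm:scales}, $\sum_kx_k^p\le C\|f\|_p^p$. On $J_k$ we have $|f(\frac12+\sigma)|\le\sigma^{-1/p}x_k\le e^{(k+1)/p}x_k$, so
\[
\int_{(0,1]}|f(\tfrac12+\sigma)|^q\,d\mu\le\sum_k\mu(J_k)e^{(k+1)q/p}x_k^q=e^{q/p}\sum_kb_kx_k^q .
\]
If $q\ge p$, then $(\sum x_k^q)^{p/q}\le\sum x_k^p$ because $p/q\le1$, and so $\sum b_kx_k^q\le(\sup_kb_k)(\sum x_k^p)^{q/p}$. If $q<p$, H\"older's inequality with the conjugate exponents $\frac p{p-q}$ and $\frac pq$ gives $\sum b_kx_k^q\le\bigl(\sum b_k^{p/(p-q)}\bigr)^{(p-q)/p}(\sum x_k^p)^{q/p}$. In both cases \eqref{eq:embed} follows. For $q=1$ the left side of \eqref{eq:embed} dominates $|L_\mu(f)|$, so $L_\mu$ is bounded.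

\emph{Necessity.} Assume \eqref{eq:embed}. Fix $K$ and $c_0,\dots,c_K\ge0$, take $d$ large enough for Lemmas \ref{lem:lower} and~\ref{lem:upper}, and let $F=\sum_{k\le K}c_kF_k$. This is not a polynomial, but it is analytic in the polydisc of radius $\sqrt2$, so its Taylor polynomials converge to $F$ uniformly on the closed unit polydisc. They are Bohr lifts of Dirichlet polynomials. Uniform convergence on $\mathbb T^d$ gives convergence of the norms, and uniform convergence at the points $w(\sigma)$, together with the finiteness of $\mu$, gives convergence of the integrals in \eqref{eq:embed}. Hence $\int F(w(\sigma))^q\,d\mu\le C\|F\|_p^q$. All $F_k(w(\sigma))$ are positive, so on $J_k$ we have $F(w(\sigma))\ge c_kF_k(w(\sigma))\ge4^{-1/p}c_ke^{k/p}$. With Lemma~\ref{lem:upper} this gives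
\begin{equation}\label{eq:necessity}
4^{-q/p}\sum_{k\le K}b_kc_k^q\le\int_{(0,1]}F(w(\sigma))^q\,d\mu\le C\,C_p^{q/p}\Bigl(\sum_{k\le K}c_k^p\Bigr)^{q/p},
\end{equation}
with constants independent of $K$. Put $B=4^{q/p}C\,C_p^{q/p}$. If $q\ge p$, take $c_K=1$ and all other $c_k=0$ to get $b_K\le B$ for every $K$. If $q<p$, take $c_k=b_k^{1/(p-q)}$. Then $b_kc_k^q=c_k^p=b_k^{p/(p-q)}$, so the finite sum $\Sigma_K=\sum_{k\le K}b_k^{p/(p-q)}$ satisfies $\Sigma_K\le B\,\Sigma_K^{q/p}$, that is, $\Sigma_K\le B^{p/(p-q)}$ for every $K$.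

Finally, assume only that $|L_\mu(f)|\le C\|f\|_p$. The same approximation gives $\bigl|\int F(w(\sigma))\,d\mu\bigr|\le C\|F\|_p$. Since $F(w(\sigma))\ge0$, no cancellation occurs in this integral, and \eqref{eq:necessity} holds with $q=1$. The conclusion follows as above.
\end{proof}

\section{The functionals $\varphi_\beta$}\label{sec:phi}

We first dispose of the second line of \eqref{eq:gamma}. The bound \eqref{eq:point} does not decay as $\sigma\to\infty$, whereas $f(\frac12+\sigma)-a_1$ starts with the term $a_22^{-1/2-\sigma}$. The Schwarz lemma recovers this decay: an analytic function $\psi$ on the unit disc with $\psi(0)=0$ and $|\psi|\le A$ satisfies $|\psi(\lambda)|\le A|\lambda|$.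

\begin{lemma}\label{lem:tail}
For $0<p<\infty$, $\sigma\ge1$ and every Dirichlet polynomial $f$,
\[
|f(\tfrac12+\sigma)-a_1|\le2^{1-\sigma}\bigl(\zeta(3)^{1/p}+1\bigr)\|f\|_p .
\]
\end{lemma}

\begin{proof}
Let $g=\mathcal Bf$ and $u=2^{\sigma-1}w(\sigma)$. Then $u_j=(2/p_j)^{\sigma-1}p_j^{-3/2}\le p_j^{-3/2}$. For $\lambda=re^{i\theta}$ with $0\le r\le1$, apply \eqref{eq:pointpoly} to the polynomial $z\mapsto g(e^{i\theta}z)$, which has the same norm as $g$, at the point $ru$:
\[
|g(\lambda u)|^p\le\prod_{j\le d}(1-p_j^{-3})^{-1}\|f\|_p^p\le\zeta(3)\|f\|_p^p .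
\]
Together with $|a_1|\le\|f\|_p$, this bounds $\psi(\lambda)=g(\lambda u)-a_1$ by $(\zeta(3)^{1/p}+1)\|f\|_p$ on the closed unit disc, and $\psi(0)=0$. Apply the Schwarz lemma at $\lambda=2^{1-\sigma}$, where $\lambda u=w(\sigma)$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:beta} and Theorem~\ref{thm:conj}]
Since $\int_1^\infty2^{1-\sigma}\sigma^{\beta-1}\,d\sigma<\infty$, Lemma~\ref{lem:tail} and $|a_1|\le\|f\|_p$ show that the second line of \eqref{eq:gamma} is at most a constant times $\|f\|_p$, for every $p$ and $\beta$. Hence $\varphi_\beta$ is bounded on $\mathcal H^p$ if and only if $L_\mu$ is, where $d\mu=\sigma^{\beta-1}d\sigma$ on $(0,1]$; this measure is finite because $\beta>0$. We have $\mu(J_k)=c_\beta e^{-k\beta}$ with $c_\beta=(1-e^{-\beta})/\beta>0$, so for $q=1$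
\[
b_k=c_\beta\,e^{k(1/p-\beta)} .
\]
Apply the last statement of Theorem~\ref{thm:measure}. If $p\le1$, the condition is $\sup_kb_k<\infty$, which holds exactly when $\beta\ge1/p$. If $p>1$, the condition is $\sum_kb_k^{p/(p-1)}<\infty$; the series is geometric and converges exactly when $\beta>1/p$. This proves Corollary~\ref{cor:beta}. At $\beta=1/p$ the first condition holds and the second fails, which is Theorem~\ref{thm:conj}.
\end{proof}

\begin{remark}
For $p>1$ and $\beta=1/p$ the failure has an explicit witness. Take $c_k=1/(k+1)$ and $F=\sum_{k\le K}c_kF_k$ with $d$ large. By Lemma~\ref{lem:upper}, $\|F\|_p^p\le C_p\zeta(p)$ for every $K$, while the left inequality in \eqref{eq:necessity} with $q=1$ gives $\int_0^1F(w(\sigma))\sigma^{1/p-1}\,d\sigma\ge4^{-1/p}c_{1/p}\sum_{k\le K}\frac1{k+1}$, which tends to infinity with $K$.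
\end{remark}

\begin{thebibliography}{1}

\bibitem{BBSS}
Andriy Bondarenko, Ole Fredrik Brevig, Eero Saksman and Kristian Seip,
\emph{Linear space properties of $H^p$ spaces of Dirichlet series},
arXiv:1801.06515 (2018).

\end{thebibliography}
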